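\title{The free boundary Brown--York mass can be negative}

\begin{abstract}
Let $M$ be a compact Riemannian three-manifold whose boundary consists of a disc $\Sigma$ and a surface $S$ meeting at a right angle. The free boundary Brown--York mass compares the total mean curvature of $\Sigma$ in $M$ with that of its isometric embedding into $\mathbb R^3$ as a free boundary surface with respect to the unit sphere. We show that nonnegative scalar curvature, mean curvature at least $2$ on $S$ and strict mean convexity of $\Sigma$ imply neither that this mass is nonnegative nor that it vanishes only for Euclidean domains. Explicit counterexamples are polynomial perturbations of the Euclidean metric on the intersection of two orthogonal unit balls. More generally, near any Euclidean domain bounded by a part of the unit sphere and a convex free boundary disc, a weighted version of the inequality can hold only if the weight is the restriction of a linear function that is nonnegative on the domain, and for these weights it holds to first order. For conformally flat metrics that agree with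 the Euclidean metric along $\Sigma$, the mass is nonnegative whenever some linear function is positive on the domain.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The mass and the problem}

Throughout, $e=\langle\cdot,\cdot\rangle$ is the Euclidean metric of $\mathbb R^3$ and $\mathbb S^2$ is the unit sphere centered at the origin. On a smooth piece of the boundary of a Riemannian three-manifold $(M,g)$, we let $\nu$ be the outward unit normal, $\mathrm{II}(Y,Z)=g(\nabla_Y\nu,Z)$ the second fundamental form, and $H=\operatorname{tr}\mathrm{II}$ the mean curvature. Thus $\mathbb S^2$, as the boundary of the unit ball, has $H=2$. The geodesic curvature of the boundary of a surface is $k=\langle\nabla_T\eta,T\rangle$, where $T$ is a unit tangent of the boundary and $\eta$ the outward unit conormal, so that the boundary of the flat unit disc has $k=1$. A surface in $\mathbb R^3$ is a \emph{free boundary surface} if its boundary lies on $\mathbb S^2$ and it meets $\mathbb S^2$ orthogonally there.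

The definition of the mass rests on the following known result, which we use without proof.

\begin{theorem}[Free boundary isometric embedding]\label{thm:embedding}
Let $(\Sigma,\gamma)$ be a smooth Riemannian surface with the topology of the closed disc, with Gauss curvature $K>0$ and with $k\equiv1$ along $\partial\Sigma$. Then there is an isometric embedding $F:(\Sigma,\gamma)\to\mathbb R^3$ whose image is a free boundary surface. It is unique up to rotations and reflections through planes containing the origin.
\end{theorem}

Since $K>0$, the surface $F(\Sigma)$ is convex and its Euclidean mean curvature does not vanish. We write $H_e$ for this mean curvature, taken with respect to the normal for which it is positive. By uniqueness, $H_e$ is a function on $\Sigma$ determined by $\gamma$ alone.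

\begin{definition}\label{def:mass}
Let $(M,g)$ be a compact connected Riemannian three-manifold with boundary $\partial M=\Sigma\cup S$, where $\Sigma$ and $S$ are compact surfaces with common boundary $\Gamma=\partial\Sigma=\partial S=\Sigma\cap S$. Assume that $\Sigma$ is a disc, that $\Sigma$ and $S$ meet orthogonally along $\Gamma$, and that the metric induced on $\Sigma$ has $K>0$ and $k\equiv1$. Let $H$ and $H^S$ be the mean curvatures of $\Sigma$ and $S$ in $(M,g)$, and let $\operatorname{Sc}$ be the scalar curvature of $g$. The \emph{free boundary Brown--York mass} is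
\[
m^{FB}_{BY}(M,g)=\int_\Sigma(H_e-H)\,dA .
\]
\end{definition}

The mass measures how much less $\Sigma$ has to bend in $M$ than its isometric copy bends in flat space. The following problem comes from Koerber's paper \cite{Koerber}.

\medskip
\noindent\textbf{Problem.} \emph{Let $(M,g)$ be as in Definition~\ref{def:mass}, and assume $H>0$, $\operatorname{Sc}\ge0$ and $H^S\ge2$. Prove or disprove: $m^{FB}_{BY}(M,g)\ge0$, with equality if and only if $(M,g)$ is isometric to a domain in $\mathbb R^3$ bounded by a part of $\mathbb S^2$, corresponding to $S$, and a convex free boundary surface, corresponding to $\Sigma$.}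
\medskip

By \emph{the hypotheses of the Problem} we mean the assumptions of Definition~\ref{def:mass} together with $H>0$, $\operatorname{Sc}\ge0$ and $H^S\ge2$. We show that the statement is false: both the inequality and the equality case fail.

\subsection{Model domains and the expected answer}

The domains of the equality case are the following.

\begin{definition}\label{def:model}
A \emph{model domain} is a compact connected domain $\Omega\subset\mathbb R^3$ with $\partial\Omega=\Sigma\cup S$, where $S\subset\mathbb S^2$ is a smooth part of the unit sphere with outward normal $\nu_S=x$, and $\Sigma$ is a smooth disc with $K>0$ and positive mean curvature with respect to the outward normal $\nu_\Sigma$. The \emph{faces} $\Sigma$ and $S$ meet along the \emph{edge} $\Gamma=\partial\Sigma=\partial S=\Sigma\cap S$ with interior angle $\pi/2$.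
\end{definition}

Because the angle is $\pi/2$, along $\Gamma$ the normal of each face is the outward conormal of the other:
\begin{equation}\label{eq:conormals}
\eta:=\nu_S=x\ \text{ is the conormal of }\Sigma,\qquad \mu:=\nu_\Sigma\ \text{ is the conormal of }S .
\end{equation}
Hence $k=\langle\nabla_Tx,T\rangle=1$ on $\partial\Sigma$. The inclusion $\Sigma\subset\mathbb R^3$ is then a free boundary isometric embedding, and by the uniqueness in Theorem~\ref{thm:embedding} the function $H_e$ is the Euclidean mean curvature of $\Sigma$. This is the only use we make of Theorem~\ref{thm:embedding}. So $(\Omega,e)$ satisfies the hypotheses of the Problem with $\operatorname{Sc}=0$, $H^S=2$ and $m^{FB}_{BY}=0$, and the Problem asks whether the mass increases when the two curvature conditions are relaxed to inequalities.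

A first-order computation makes a positive answer plausible. Let $g_t=e+th$, and let a prime denote the derivative at $t=0$. On a domain with smooth boundary, if $g_t$ induces a fixed metric on the whole boundary, then
\[
\frac{d}{dt}\Big|_{0}\int_{\partial\Omega}(H_e-H_{g_t})=\frac12\int_\Omega\operatorname{Sc}' ,
\]
with $H_e$ the Euclidean mean curvature, and the right side is nonnegative if $\operatorname{Sc}(g_t)\ge0$. If part of the boundary is a planar face $S$ orthogonal to $\Sigma$, only the metric of $\Sigma$ is fixed and the right angle is kept, the right side becomes $\frac12\int_\Omega\operatorname{Sc}'+\int_S(H^S)'$, which again has a sign (Remark~\ref{rem:flat}). One is led to expect the same when the plane and the condition $H^S\ge0$ are replaced by the sphere and the condition $H^S\ge2$. For a model domain, however, the formula is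
\begin{equation}\label{eq:massvariation}
\frac{d}{dt}\Big|_{0}m^{FB}_{BY}(\Omega,g_t)=\frac12\int_\Omega\operatorname{Sc}'+\int_S(H^S)'+\frac{d}{dt}\Big|_{0}\operatorname{Area}_{g_t}(S).
\end{equation}
The last term has no evident sign, and the counterexamples below are deformations in which it is negative and dominates. It disappears if the integrand $H_e-H$ is weighted by a linear function $\langle a,x\rangle$ instead of the constant $1$, and we show that the linear functions are the only weights that can work.

\subsection{Results}

A function or tensor on $\Omega$ is \emph{smooth} if it is the restriction of a smooth one on $\mathbb R^3$. We write $x=(x_1,x_2,z)$.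

\begin{theorem}\label{thm:lens}
Let $C=(0,0,\sqrt2)$ and
\[
\Omega=\{|x|\le1,\ |x-C|\le1\},\qquad \Sigma=\partial\Omega\cap\{|x-C|=1\},\qquad S=\partial\Omega\cap\{|x|=1\}.
\]
There are polynomial symmetric $2$-tensors $h$ such that, for all small $t>0$, the metric $g_t=e+th$ on $M=\Omega$ satisfies the hypotheses of the Problem, even with $\operatorname{Sc}>0$ and $H^S>2$, and $m^{FB}_{BY}(M,g_t)<0$. There are also such metrics with $\operatorname{Sc}>0$, $H^S>2$ \textup{(}hence not flat\textup{)} and $m^{FB}_{BY}=0$.
\end{theorem}

\begin{theorem}\label{thm:weights}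
Let $\Omega$ be a model domain and $\sigma\in C^0(\Sigma)$. Call $\sigma$ \emph{admissible} if $\sigma=\langle a,x\rangle|_\Sigma$ for some $a\in\mathbb R^3$ with $\langle a,x\rangle\ge0$ on $\Omega$.
\begin{enumerate}
\item[(1)] If $\sigma$ is not admissible, then there is a smooth symmetric $2$-tensor $h$ such that for all small $t>0$ the metric $g_t=e+th$ satisfies the hypotheses of the Problem with the same induced metric on $\Sigma$, with $\operatorname{Sc}>0$, $H^S>2$, and $\int_\Sigma\sigma(H_e-H_{g_t})<0$.
\item[(2)] Let $\sigma$ be admissible, and let $g_t$, $t\in[0,t_0)$, with $g_0=e$, be a $C^1$ curve of metrics in the $C^2$ topology, inducing the same metric on $\Sigma$, with $\Sigma\perp S$, $\operatorname{Sc}\ge0$ and $H^S\ge2$. Then $\frac{d}{dt}\big|_0\int_\Sigma\sigma(H_e-H_{g_t})\ge0$.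
\end{enumerate}
\end{theorem}

The weights $\sigma\equiv1$ and $\sigma\equiv-1$ are never admissible, since $\langle a,x\rangle=\pm1$ on $\Sigma$ would place $\Sigma$ in a plane, contradicting $K>0$.

\begin{corollary}\label{cor:every}
Let $\Omega$ be a model domain. For all small $t>0$ there are metrics $e+th$, with $h$ in a fixed segment of smooth tensors, that satisfy the hypotheses of the Problem with $\operatorname{Sc}>0$ and $H^S>2$ and have $m^{FB}_{BY}<0$, and others that have $m^{FB}_{BY}=0$.
\end{corollary}

\begin{proposition}\label{prop:conformal}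
Let $\Omega$ be a model domain and suppose $u=\langle a,x\rangle>0$ on $\Omega$ for some $a$. If $g=\varphi^4e$ with $\varphi>0$ smooth, $\varphi=1$ on $\Sigma$, $\operatorname{Sc}\ge0$ and $H^S\ge2$, then $H\le H_e$ pointwise on $\Sigma$. Hence $m^{FB}_{BY}(\Omega,g)\ge0$, with equality if and only if $g=e$.
\end{proposition}

We do not claim the nonlinear weighted inequality $\int_\Sigma\langle a,x\rangle(H_e-H)\ge0$ for general $M$. Theorem~\ref{thm:weights} says that the admissible weights are the only ones for which such an inequality can hold near a given model domain, and that for them it holds to first order.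

Section~\ref{sec:deform} reduces the construction of counterexamples to a linear problem. Section~\ref{sec:identity} proves the integral identity behind \eqref{eq:massvariation} and Theorem~\ref{thm:weights}(2). Section~\ref{sec:conformal} proves Proposition~\ref{prop:conformal}, which excludes the simplest candidates. Section~\ref{sec:lens} solves the linear problem by hand on the lens; its proof uses only Section~\ref{sec:deform}. Section~\ref{sec:duality} solves it on every model domain by duality.

\section{Deformations that fix the metric of $\Sigma$ and the angle}\label{sec:deform}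

Let $\Omega$ be a model domain. Derivatives $\nabla,\Delta,\operatorname{div}$ without index are Euclidean. For a face $B\in\{\Sigma,S\}$, we let $\gamma$, $\mathrm{II}$, $H_B$ be its Euclidean induced metric, second fundamental form and mean curvature. For a symmetric $2$-tensor $h$ we write $h^T$ for its restriction to $TB$, $h_{\nu\nu}=h(\nu,\nu)$, and $\omega=h(\nu,\cdot)|_{TB}$.

\subsection{Linearized curvatures}

Let $\operatorname{Sc}'(h)$ and $H_B'(h)$ be the derivatives at $t=0$ of the scalar curvature of $e+th$ and of the mean curvature of $B$ in $e+th$; we write $H'(h)$ for $B=\Sigma$ and $(H^S)'(h)$ for $B=S$. Both curvatures are smooth functions of the point and of the $2$-jet of the metric. Therefore the same derivatives arise along any curve $g_t$ that is $C^1$ in the $C^2$ topology and has $g_0=e$, $g_0'=h$.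

\begin{lemma}\label{lem:linear}
For every symmetric $2$-tensor $h$ of class $C^2$ on $\Omega$,
\begin{align}
\operatorname{Sc}'(h)&=-\Delta\operatorname{tr}h+\operatorname{div}\operatorname{div}h,\label{eq:Sc}\\
H_B'(h)&=\tfrac12\operatorname{tr}_\gamma(\nabla_\nu h)-\operatorname{div}_\gamma\omega-\tfrac12H_Bh_{\nu\nu}.\label{eq:H}
\end{align}
\end{lemma}

\begin{proof}
The variation of the Christoffel symbols is $(\Gamma^k_{ij})'=\frac12(\nabla_ih_{jk}+\nabla_jh_{ik}-\nabla_kh_{ij})$. In Cartesian coordinates the symbols and the curvature vanish at $t=0$, so $\operatorname{Sc}'=\partial_k(\Gamma^k_{ii})'-\partial_i(\Gamma^k_{ik})'$. Inserting $(\Gamma^k_{ii})'=\partial_ih_{ik}-\frac12\partial_k\operatorname{tr}h$ and $(\Gamma^k_{ik})'=\frac12\partial_i\operatorname{tr}h$ gives \eqref{eq:Sc}.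

In coordinates on $B$ we have $\mathrm{II}_{ij}=-\nu^\flat(\nabla_{\partial_i}\partial_j)$. The unit conormal $\nu^\flat$ annihilates $TB$ for every $t$, so it changes by a factor $\lambda_t$; differentiating $\lambda_t^2\,g_t^{-1}(\nu^\flat,\nu^\flat)=1$ gives $\lambda'=\frac12h_{\nu\nu}$. Hence
\[
\mathrm{II}'_{ij}=\tfrac12h_{\nu\nu}\mathrm{II}_{ij}-\tfrac12\big((\nabla_ih)(\partial_j,\nu)+(\nabla_jh)(\partial_i,\nu)-(\nabla_\nu h)_{ij}\big).
\]
Let $e_1,e_2$ be an orthonormal frame of $TB$. From $\nabla_{e_i}e_i=\nabla^\gamma_{e_i}e_i-\mathrm{II}(e_i,e_i)\nu$ and $\nabla_{e_i}\nu=\sum_j\mathrm{II}(e_i,e_j)e_j$ we get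
\begin{equation}\label{eq:tangdiv}
\sum_i(\nabla_{e_i}h)(e_i,\nu)=\sum_i e_i\big(\omega(e_i)\big)-h(\nabla_{e_i}e_i,\nu)-h(e_i,\nabla_{e_i}\nu)=\operatorname{div}_\gamma\omega+H_Bh_{\nu\nu}-\langle h^T,\mathrm{II}\rangle .
\end{equation}
Finally $H_B'=-\langle h^T,\mathrm{II}\rangle+\gamma^{ij}\mathrm{II}'_{ij}$. The two terms $\langle h^T,\mathrm{II}\rangle$ cancel, and \eqref{eq:H} remains.
\end{proof}

Two classes of tensors will be used repeatedly. For a conformal tensor $h=\phi e$ we have $\omega=0$, and Lemma~\ref{lem:linear} gives
\begin{equation}\label{eq:conflin}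
\operatorname{Sc}'(\phi e)=-2\Delta\phi,\qquad H_B'(\phi e)=\partial_\nu\phi-\tfrac12H_B\phi .
\end{equation}
For a smooth vector field $X$ let $h=\mathcal L_Xe$, that is, $h(Y,Z)=\langle\nabla_YX,Z\rangle+\langle\nabla_ZX,Y\rangle$. Extend $X$ with compact support to $\mathbb R^3$ and let $\Phi_t$ be its flow. The curve $\Phi_t^*e$ has derivative $h$, it is flat, and the mean curvature of $B$ in $\Phi_t^*e$ at $p$ is the Euclidean mean curvature of $\Phi_t(B)$ at $\Phi_t(p)$. The standard first variation formula for the mean curvature of a moving surface, with normal speed $v=\langle X,\nu\rangle$ and tangential velocity $X^T$, gives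
\begin{equation}\label{eq:lielin}
\operatorname{Sc}'(\mathcal L_Xe)=0,\qquad H_B'(\mathcal L_Xe)=-\Delta_Bv-|\mathrm{II}|^2v+X^T(H_B).
\end{equation}
(For $X=x$ on $\mathbb S^2$ the formula gives $-2$, the derivative of $2/r$ at $r=1$.) On a piece of a unit sphere with its outer normal, $H_B=2$, $|\mathrm{II}|^2=2$, and the last term vanishes.

\subsection{From the linear problem to metrics}

The hypotheses of the Problem contain equalities, $k\equiv1$ and $\Sigma\perp S$, which must hold exactly and not only to first order. Moreover $H_e$ depends on the metric of $\Sigma$ through an embedding problem. Both difficulties disappear if the metric of $\Sigma$ is not changed at all. Let $\mathcal A$ be the space of smooth symmetric $2$-tensors $h$ on $\Omega$ with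
\begin{equation}\label{eq:A}
h(Y,Z)=0\ \text{ for all }Y,Z\in T\Sigma,\qquad h(\nu_\Sigma,\nu_S)=0\ \text{ on }\Gamma .
\end{equation}
The second condition is the linearization of $\Sigma\perp S$. Together with the first, it gives orthogonality exactly.

\begin{lemma}\label{lem:exact}
Let $h\in\mathcal A$ and let $t$ be so small that $g_t=e+th$ is a metric. Then $g_t$ induces the same metric on $\Sigma$ as $e$, so that $K$, $k$, $H_e$ and the area element of $\Sigma$ are unchanged, and $\Sigma$ meets $S$ orthogonally with respect to $g_t$.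
\end{lemma}

\begin{proof}
The first claim is the first condition in \eqref{eq:A}. Along $\Gamma$, by \eqref{eq:conormals}, $T\Sigma$ is spanned by $T,\eta$ and $TS$ by $T,\mu$; also $g_t(T,T)=1$ and $g_t(T,\eta)=0$. The vector $\zeta=\mu-t\,h(\mu,T)T$ is tangent to $S$, nonzero, and satisfies
\[
g_t(\zeta,T)=t\,h(\mu,T)-t\,h(\mu,T)=0,\qquad g_t(\zeta,\eta)=t\,h(\nu_\Sigma,\nu_S)=0 .
\]
So the $g_t$-normal of $\Sigma$ is tangent to $S$.
\end{proof}

The remaining hypotheses are inequalities. They hold with equality at $t=0$ for $\operatorname{Sc}$ and $H^S$, so we ask for strictly positive derivatives. Let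
\[
\mathcal A^+=\{h\in\mathcal A:\ \operatorname{Sc}'(h)>0\text{ on }\Omega,\ (H^S)'(h)>0\text{ on }S\}.
\]

\begin{lemma}\label{lem:nonlinear}
\begin{enumerate}
\item[(a)] Let $h\in\mathcal A^+$. For all small $t>0$ the metric $g_t=e+th$ satisfies the hypotheses of the Problem with $\operatorname{Sc}>0$ and $H^S>2$, and for every $\sigma\in C^0(\Sigma)$
\begin{equation}\label{eq:expansion}
\int_\Sigma\sigma(H_e-H_{g_t})=-t\int_\Sigma\sigma H'(h)+O(t^2).
\end{equation}
\item[(b)] Let $h_0,h_1\in\mathcal A^+$ with $\int_\Sigma H'(h_0)>0>\int_\Sigma H'(h_1)$, and let $h_s=(1-s)h_0+sh_1$. For every small $t>0$, all metrics $e+th_s$, $s\in[0,1]$, satisfy the hypotheses of the Problem with $\operatorname{Sc}>0$ and $H^S>2$; the mass is negative for $s=0$ and vanishes for some $s\in(0,1)$.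
\end{enumerate}
\end{lemma}

\begin{proof}
We treat the family $h_s$; part (a) is the case of a constant family. For small $t_1>0$ the functions $\operatorname{Sc}$, $H^S$, $H$ of $e+th_s$ are smooth in $(t,s,x)$ on the compact sets $[0,t_1]\times[0,1]\times\Omega$, respectively $\times S$, $\times\Sigma$. By Taylor's theorem
\[
\operatorname{Sc}=t\operatorname{Sc}'(h_s)+O(t^2),\qquad H^S=2+t(H^S)'(h_s)+O(t^2),\qquad H=H_e+tH'(h_s)+O(t^2),
\]
with remainders uniform in $s$ and $x$. By linearity and compactness, $\operatorname{Sc}'(h_s)$, $(H^S)'(h_s)$ and $H_e$ are bounded below by a positive constant independent of $s$ and $x$. Hence $\operatorname{Sc}>0$, $H^S>2$, $H>0$ for small $t>0$, uniformly in $s$, and Lemma~\ref{lem:exact} gives the other hypotheses. Integrating the third expansion against $\sigma$ gives \eqref{eq:expansion}. In (b), \eqref{eq:expansion} with $\sigma=1$ shows that for small $t$ the mass is negative at $s=0$ and positive at $s=1$. It is continuous in $s$, so it vanishes at some $s\in(0,1)$.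
\end{proof}

A counterexample to the inequality with weight $\sigma$ is thus obtained from any $h\in\mathcal A^+$ with $\int_\Sigma\sigma H'(h)>0$.

\section{An integral identity and the linear weights}\label{sec:identity}

Which linear relations hold between $\operatorname{Sc}'(h)$, $H'(h)$ and $(H^S)'(h)$? The formal adjoint of the operator \eqref{eq:Sc} is $u\mapsto\nabla^2u-(\Delta u)e$, and it annihilates affine functions. So for affine $u$ the integral $\int_\Omega u\operatorname{Sc}'(h)$ is a boundary term.

\begin{proposition}\label{prop:identity}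
Let $\Omega$ be a model domain, $u$ an affine function, and $h$ a symmetric $2$-tensor of class $C^2$ on $\Omega$ satisfying \eqref{eq:A}. Then
\begin{equation}\label{eq:identity}
\int_\Omega u\operatorname{Sc}'(h)+2\int_\Sigma uH'(h)+2\int_Su\,(H^S)'(h)=\int_S(\partial_\nu u-u)\operatorname{tr}_\gamma h .
\end{equation}
\end{proposition}

\begin{proof}
Write $u_\nu=\partial_\nu u$. Since $\nabla^2u=0$, integrating each term of \eqref{eq:Sc} by parts twice gives
\[
\int_\Omega u\operatorname{Sc}'(h)=\int_{\partial\Omega}\Big(-u\,\partial_\nu\operatorname{tr}h+u_\nu\operatorname{tr}h+u\,(\operatorname{div}h)(\nu)-h(\nabla u,\nu)\Big).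
\]
On a face $B$ we split each term into tangential and normal parts, using \eqref{eq:tangdiv} for the third:
\begin{align*}
\partial_\nu\operatorname{tr}h&=\operatorname{tr}_\gamma(\nabla_\nu h)+(\nabla_\nu h)(\nu,\nu), & \operatorname{tr}h&=\operatorname{tr}_\gamma h+h_{\nu\nu},\\
(\operatorname{div}h)(\nu)&=(\nabla_\nu h)(\nu,\nu)+\operatorname{div}_\gamma\omega+H_Bh_{\nu\nu}-\langle h^T,\mathrm{II}\rangle, & h(\nabla u,\nu)&=u_\nu h_{\nu\nu}+\omega(\nabla^\gamma u).
\end{align*}
The terms $u(\nabla_\nu h)(\nu,\nu)$ and $u_\nu h_{\nu\nu}$ cancel, and the integrand is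
\[
u\big(-\operatorname{tr}_\gamma(\nabla_\nu h)+\operatorname{div}_\gamma\omega+H_Bh_{\nu\nu}\big)-\omega(\nabla^\gamma u)+\langle h^T,u_\nu\gamma-u\,\mathrm{II}\rangle .
\]
By \eqref{eq:H} the bracket equals $-2H_B'(h)-\operatorname{div}_\gamma\omega$, so the integrand is
\begin{equation}\label{eq:integrand}
-2uH_B'(h)-\operatorname{div}_\gamma(u\omega)+\langle h^T,u_\nu\gamma-u\,\mathrm{II}\rangle .
\end{equation}
By \eqref{eq:conormals}, the divergence term integrates to $-\oint_\Gamma u\,h(\nu_\Sigma,\eta)$ on $\Sigma$ and to $-\oint_\Gamma u\,h(\nu_S,\mu)$ on $S$; the sum $-2\oint_\Gamma u\,h(\nu_\Sigma,\nu_S)$ vanishes by \eqref{eq:A}. The last term of \eqref{eq:integrand} vanishes on $\Sigma$ because $h^T=0$ there, and it equals $(u_\nu-u)\operatorname{tr}_\gamma h$ on $S$ because $\mathrm{II}=\gamma$ there.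
\end{proof}

For $u=\langle a,x\rangle+b$ we have $\partial_\nu u-u=-b$ on $S$. The right side of \eqref{eq:identity} therefore vanishes for linear $u$ and is $-\int_S\operatorname{tr}_\gamma h$ for $u=1$. Since $\frac12\int_S\operatorname{tr}_\gamma h$ is the derivative of the area of $S$ and $-\int_\Sigma H'(h)$ is the derivative of the mass, the case $u=1$ is formula \eqref{eq:massvariation}, for $h\in\mathcal A$.

\begin{remark}\label{rem:flat}
The derivation of \eqref{eq:integrand} uses nothing about the shape of the face. Take $u=1$. If $\partial\Omega$ is smooth and closed and $h^T=0$ on it, the last two terms of \eqref{eq:integrand} integrate to zero and $\int_\Omega\operatorname{Sc}'=-2\int_{\partial\Omega}H'$. If $S$ is a planar face orthogonal to $\Sigma$ and \eqref{eq:A} holds, then $u_\nu\gamma-u\,\mathrm{II}=0$ on $S$, so that $\int_\Omega\operatorname{Sc}'+2\int_\Sigma H'+2\int_S(H^S)'=0$. These are the two formulas quoted in the introduction. The weight must satisfy $u_\nu\gamma=u\,\mathrm{II}$ on the face whose metric is free, and the constant $1$ does so on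 a plane but not on a sphere.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:weights}\textup{(2)}]
Let $h=g_0'$, a tensor of class $C^2$. Since the induced metric on $\Sigma$ is constant, $h^T=0$ on $\Sigma$. The Euclidean conormal covectors $\nu_\Sigma^\flat$, $\nu_S^\flat$ annihilate $T\Sigma$, $TS$, so orthogonality for $g_t$ means $g_t^{-1}(\nu_\Sigma^\flat,\nu_S^\flat)=0$ on $\Gamma$; differentiating gives $h(\nu_\Sigma,\nu_S)=0$. Since $\operatorname{Sc}(g_t)\ge0=\operatorname{Sc}(g_0)$ and $H^S(g_t)\ge2=H^S(g_0)$ for $t\ge0$, we have $\operatorname{Sc}'(h)\ge0$ and $(H^S)'(h)\ge0$. Let $\sigma=u|_\Sigma$ with $u=\langle a,x\rangle\ge0$ on $\Omega$. As $H_e$ and the area element of $\Sigma$ do not depend on $t$, \eqref{eq:identity} gives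
\[
\frac{d}{dt}\Big|_0\int_\Sigma\sigma(H_e-H_{g_t})=-\int_\Sigma uH'(h)=\frac12\int_\Omega u\operatorname{Sc}'(h)+\int_Su\,(H^S)'(h)\ge0 .\qedhere
\]
\end{proof}

\section{Conformal metrics}\label{sec:conformal}

The first metrics to try are $g=\varphi^4e$ with $\varphi=1$ on $\Sigma$: they preserve angles and the metric of $\Sigma$. We recall the conformal formulas
\begin{equation}\label{eq:conformal}
\operatorname{Sc}(\varphi^4e)=-8\varphi^{-5}\Delta\varphi,\qquad H_B(\varphi^4e)=\varphi^{-2}\big(H_B+4\varphi^{-1}\partial_\nu\varphi\big),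
\end{equation}
and two maximum principles for an operator $L=\Delta+\langle b,\nabla\cdot\rangle$ with bounded $b$ on a connected open set $U$. If $Ly\le0$ and $y$ attains its minimum in $U$, then $y$ is constant. If $Ly\le0$, $p\in\partial U$ is a smooth boundary point, $y$ is $C^1$ up to $p$, and $y>y(p)$ in $U$, then $\partial_\nu y(p)<0$ (Hopf's lemma).

\begin{proof}[Proof of Proposition~\ref{prop:conformal}]
Let $\psi=\varphi-1$. By \eqref{eq:conformal}, $\operatorname{Sc}\ge0$ means $\Delta\psi\le0$, and $H^S\ge2$ means $4\partial_\nu\varphi/\varphi\ge2(\varphi^2-1)$, that is,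
\begin{equation}\label{eq:robin}
\partial_\nu\psi\ge\tfrac12\varphi(\varphi+1)\,\psi\quad\text{on }S .
\end{equation}
We want $\psi\ge0$. At a negative minimum of $\psi$ on $S$, \eqref{eq:robin} allows $\partial_\nu\psi<0$ and gives no contradiction. The remedy is to divide by a positive solution of the linearized problem $\Delta u=0$ in $\Omega$, $\partial_\nu u=u$ on $S$, and the function $u=\langle a,x\rangle$ is one; this is where the hypothesis $u>0$ enters. Let $y=\psi/u$. Since $\Delta u=0$,
\[
\Delta y+2\langle\nabla\log u,\nabla y\rangle=\Delta\psi/u\le0 ,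
\]
and $\nabla\log u$ is bounded on the compact set $\Omega$.

Suppose $\min_\Omega y<0$. The minimum is not attained on $\Sigma\supset\Gamma$, where $y=0$. It is not attained in the interior, for then $y$ would be a negative constant. So it is attained at a point $p\in S\setminus\Gamma$, and $\partial_\nu y(p)\le0$. At $p$ we have $\psi<0$ and $0<\varphi<1$, so $\frac12\varphi(\varphi+1)<1$ and \eqref{eq:robin} gives $\partial_\nu\psi>\psi$. Since $\partial_\nu u=u$ on $S$, we get $\partial_\nu y(p)=(\partial_\nu\psi-\psi)/u>0$, a contradiction.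

Thus $\psi\ge0$ on $\Omega$ and $\psi=0$ on $\Sigma$, so $\partial_\nu\psi\le0$ on $\Sigma\setminus\Gamma$ and, by continuity, on $\Sigma$. By \eqref{eq:conformal}, $H=H_e+4\partial_\nu\psi\le H_e$, and the mass is nonnegative. If it vanishes, then $\partial_\nu\psi=0$ on $\Sigma$. If $\psi\not\equiv0$, the nonnegative superharmonic function $\psi$ would be positive in the interior of $\Omega$, and Hopf's lemma would give $\partial_\nu\psi<0$ on $\Sigma\setminus\Gamma$. Hence $\psi\equiv0$ and $g=e$. Conversely, $m^{FB}_{BY}(\Omega,e)=0$.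
\end{proof}

\section{The lens}\label{sec:lens}

Let $\Omega$, $\Sigma$, $S$ be as in Theorem~\ref{thm:lens}, and put $z_0=1/\sqrt2$ and $s^2=x_1^2+x_2^2$. On $\mathbb S^2$,
\begin{equation}\label{eq:lensbasic}
\langle x,x-C\rangle=1-\sqrt2z,\qquad\tfrac12\big(|x-C|^2-1\big)=1-\sqrt2z .
\end{equation}
By the second identity, $S=\mathbb S^2\cap\{z\ge z_0\}$ and $\Gamma=\mathbb S^2\cap\{z=z_0\}$, a circle of radius $1/\sqrt2$ and length $\sqrt2\pi$. By the first, the normals $\nu_S=x$ and $\nu_\Sigma=x-C$ are orthogonal on $\Gamma$. The face $\Sigma$ is the cap $\{|x-C|=1,\ z\le z_0\}$, with $K=1$, $H_e=2$ and $\mathrm{II}=\gamma$. So $\Omega$ is a model domain; see Figure~\ref{fig:lens}.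

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\fill[gray!20] (0.7071,0.7071) arc (45:135:1) arc (225:315:1);
\draw[dashed,gray] (20:1) arc (20:160:1);
\draw[dashed,gray] (-0.9397,1.0722) arc (200:340:1);
\draw[thick] (0.7071,0.7071) arc (45:135:1) arc (225:315:1);
\draw (-0.7071,0.7071) -- (0.7071,0.7071);
\draw[->,thick] (0.7071,0.7071) -- (0.95,0.95) node[right] {$\eta=\nu_S$};
\draw[->,thick] (0.7071,0.7071) -- (0.95,0.4642) node[right] {$\mu=\nu_\Sigma$};
\fill (0,0) circle (0.015) node[below] {$0$};
\fill (0,1.4142) circle (0.015) node[above] {$C$};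
\fill (0.7071,0.7071) circle (0.018);
\fill (-0.7071,0.7071) circle (0.018) node[left] {$\Gamma$};
\node at (0,1.07) {$S$};
\node at (0,0.34) {$\Sigma$};
\node at (0,0.77) {$D$};
\node at (0,0.56) {$G$};
\end{tikzpicture}
\caption{A section through the $z$-axis of the lens $\Omega$ (shaded), the intersection of the unit balls about $0$ and $C=(0,0,\sqrt2)$. The upper face $S$ lies on the sphere about $0$, the lower face $\Sigma$ on the sphere about $C$. They meet orthogonally along the circle $\Gamma$, which bounds the flat disc $D$; the region between $\Sigma$ and $D$ is $G$.}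
\label{fig:lens}
\end{figure}

\begin{example}
On $\Omega$ we have $s^2\le1-(z-\sqrt2)^2=z^2-(\sqrt2z-1)^2\le z^2$, with $s=z$ on $\Gamma$. So the admissible weights of the lens are the functions $\langle a,x\rangle$ with $a_3\ge(a_1^2+a_2^2)^{1/2}$. Also $z\ge\sqrt2-1>0$ on $\Omega$, so Proposition~\ref{prop:conformal} applies with $u=z$.
\end{example}

\subsection{A conformal factor and a displacement}

By Proposition~\ref{prop:conformal}, conformal metrics with $\varphi=1$ on $\Sigma$ give no counterexample. We therefore let the conformal factor be free on $\Sigma$ and restore the induced metric by moving the boundary, which leads to $h=4fe+\mathcal L_Xe$. The conformal part changes the metric of $\Sigma$ by $4f\gamma$, and a normal displacement with speed $v$ changes it by $2v\,\mathrm{II}$. Because $\mathrm{II}=\gamma$ on the lens, the choice $v=-2f$ cancels the two changes; this is the reason for working with a spherical $\Sigma$. The remaining freedom is the normal speed $w$ of $S$.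

\begin{lemma}\label{lem:ansatz}
Let $f$ be a smooth function and $X$ a smooth vector field on $\Omega$ with $X=-2f\nu_\Sigma$ on $\Sigma$. Let $w=\langle X,x\rangle$ on $S$ and $h=4fe+\mathcal L_Xe$. Then $w=0$ on $\Gamma$, and $h\in\mathcal A$ if and only if
\begin{equation}\label{eq:neumann}
\partial_\mu w=-2(f-\partial_\eta f)\quad\text{on }\Gamma .
\end{equation}
Moreover
\begin{gather}
\operatorname{Sc}'(h)=-8\Delta f,\qquad (H^S)'(h)=4(\partial_\nu f-f)-(\Delta_S+2)w,\label{eq:ansatz1}\\
I:=\int_\Sigma H'(h)=4\int_\Sigma\partial_\nu f+2\oint_\Gamma\partial_\eta f .\label{eq:ansatz2}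
\end{gather}
\end{lemma}

\begin{proof}
On $\Gamma$, $X$ is parallel to $\nu_\Sigma\perp x$, so $w=0$. For $Y,Z\in T\Sigma$ the expression $(\mathcal L_Xe)(Y,Z)$ involves only derivatives of $X$ along $\Sigma$, and $\langle\nabla_YX,Z\rangle=-2f\langle\nabla_Y(x-C),Z\rangle=-2f\langle Y,Z\rangle$. Hence $h(Y,Z)=4f\langle Y,Z\rangle-4f\langle Y,Z\rangle=0$.

On $\Gamma$ we have $h(\nu_\Sigma,\nu_S)=\langle\nabla_\eta X,\mu\rangle+\langle\nabla_\mu X,\eta\rangle$. Differentiate $v=\langle X,x-C\rangle=-2f$ along $\Sigma$ in the direction $\eta$, and $w=\langle X,x\rangle$ along $S$ in the direction $\mu$: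
\[
\partial_\eta v=\langle\nabla_\eta X,\mu\rangle+\langle X,\eta\rangle=\langle\nabla_\eta X,\mu\rangle,\qquad \partial_\mu w=\langle\nabla_\mu X,\eta\rangle+\langle X,\mu\rangle=\langle\nabla_\mu X,\eta\rangle+v .
\]
So $h(\nu_\Sigma,\nu_S)=\partial_\eta v+\partial_\mu w-v=\partial_\mu w+2(f-\partial_\eta f)$, which vanishes exactly when \eqref{eq:neumann} holds.

Formula \eqref{eq:ansatz1} follows from \eqref{eq:conflin} with $\phi=4f$ and \eqref{eq:lielin}. On $\Sigma$ the same formulas give $H'(h)=4\partial_\nu f-4f+2\Delta_\Sigma f+4f=4\partial_\nu f+2\Delta_\Sigma f$, and the divergence theorem on $\Sigma$ gives \eqref{eq:ansatz2}.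
\end{proof}

We need $\Delta f<0$, $(H^S)'(h)>0$ and $I>0$. The number $I$ depends on $f$ only. One might hope to make $(H^S)'(h)$ positive by the choice of $w$, but both $w$ and $\partial_\mu w$ are prescribed on $\Gamma$, and $z$ lies in the kernel of $\Delta_S+2$. Green's formula gives $\int_Sz(\Delta_S+2)w=z_0\oint_\Gamma\partial_\mu w$, so that $\int_Sz(H^S)'(h)$ is also determined by $f$. The problem is thus to make two linear functionals of $f$ positive at once, for $f$ close to a harmonic function.

We take $f$ to be a polynomial in $z$ and $s^2$. Then $f|_S$ is a polynomial in $z$, and $f$, $\partial_\eta f$ are constant on $\Gamma$. We look for a polynomial $w=w(z)$ that makes $(H^S)'(h)$ a constant $c$. Since $\partial_\mu z=z_0-\sqrt2=-z_0$ on $\Gamma$, the conditions on $w$ are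
\begin{equation}\label{eq:matched}
w(z_0)=0,\qquad w'(z_0)=2\sqrt2\,(f-\partial_\eta f)|_\Gamma,\qquad 4(\partial_\nu f-f)-(\Delta_S+2)w=c\ \text{ on }S ,
\end{equation}
where $w'$ denotes $dw/dz$.

\begin{lemma}\label{lem:extension}
Let $f$ be a polynomial in $z$ and $s^2$, and let $w(z)$ be a polynomial and $c$ a constant satisfying \eqref{eq:matched}. Then there is a polynomial vector field $X$ such that $h=4fe+\mathcal L_Xe$ lies in $\mathcal A$, $\operatorname{Sc}'(h)=-8\Delta f$, $(H^S)'(h)=c$, and
\begin{equation}\label{eq:I}
I=4\int_G\Delta f-4\int_D\partial_zf+2\sqrt2\pi\,\partial_\eta f|_\Gamma ,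
\end{equation}
where $D=\{z=z_0,\ s^2\le\frac12\}$ and $G=\{|x-C|\le1,\ z\le z_0\}$.
\end{lemma}

\begin{proof}
On $S$ the function $w+2f(1-\sqrt2z)$ is a polynomial in $z$ vanishing at $z_0$, so it equals $(1-\sqrt2z)Q(z)$ for a polynomial $Q$. Put
\[
X=-2f\,(x-C)+\tfrac12\big(|x-C|^2-1\big)Q(z)\,x .
\]
On $\Sigma$ the second term vanishes, so $X=-2f\nu_\Sigma$. On $S$, \eqref{eq:lensbasic} gives $\langle X,x\rangle=-2f(1-\sqrt2z)+(1-\sqrt2z)Q=w$. Condition \eqref{eq:neumann} holds because $\partial_\mu w=-z_0w'(z_0)$ and $z_0\cdot2\sqrt2=2$. Lemma~\ref{lem:ansatz} applies. The region $G$ is bounded by $\Sigma$ and $D$, with outward normals $\nu_\Sigma$ and $e_3$, so $\int_\Sigma\partial_\nu f=\int_G\Delta f-\int_D\partial_zf$, and \eqref{eq:ansatz2} becomes \eqref{eq:I}.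
\end{proof}

\subsection{The functionals $c$ and $I$ in low degree}

The conditions \eqref{eq:matched} are linear in $(f,w,c)$ and $I$ is linear in $f$, so we solve them for one polynomial at a time. Let
\[
q=z^2-\tfrac12s^2,\qquad p=z^3-\tfrac32zs^2 .
\]
Since $\Delta s^2=4$, we have $\Delta q=2-2=0$ and $\Delta p=6z-6z=0$. On $\mathbb S^2$, where $s^2=1-z^2$, they restrict to the Legendre polynomials $P_2=\frac12(3z^2-1)$ and $P_3=\frac12(5z^3-3z)$, and
\[
P_2(z_0)=\tfrac14,\qquad P_2'(z_0)=3z_0,\qquad P_3(z_0)=-\tfrac14z_0,\qquad P_3'(z_0)=\tfrac94 .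
\]
Two standard facts are used. If $f$ is homogeneous of degree $\ell$, then $\partial_\nu f=\ell f$ on $S$ and $\partial_\eta f=\ell f$ on $\Gamma$, since $\nu_S=\eta=x$. If $f$ is moreover harmonic, then $\Delta_Sf=-\ell(\ell+1)f$ on $\mathbb S^2$; thus $\Delta_S+2$ acts on $1,z,P_2,P_3$ by the factors $2,0,-4,-10$. Let $V$ be the volume of $G$. We claim that the following values solve \eqref{eq:matched} and \eqref{eq:I}.
\[
\begin{array}{c|c|c|c|c|c|c}
f & f|_\Gamma & \partial_\eta f|_\Gamma & w & c & \int_D\partial_zf & I\\[2pt]\hline
1 & 1 & 0 & 2\sqrt2z-2 & 0 & 0 & 0\\[2pt]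
z & z_0 & z_0 & 0 & 0 & \frac\pi2 & 0\\[2pt]
q & \frac14 & \frac12 & -P_2+\sqrt2z-\frac34 & \frac32 & \frac{\sqrt2\pi}2 & -\sqrt2\pi\\[2pt]
\sqrt2\,p & -\frac14 & -\frac34 & -\frac{4\sqrt2}5P_3+\frac{14\sqrt2}5z-3 & 6 & \frac{9\sqrt2\pi}{16} & -\frac{15}4\sqrt2\pi\\[2pt]
|x|^2 & 1 & 2 & -2\sqrt2z+2 & 0 & \frac{\sqrt2\pi}2 & 24V+2\sqrt2\pi
\end{array}
\]

\emph{The columns $w$ and $c$.} In each row we set $w=w_0+bz-\kappa$, where $w_0$ cancels the nonconstant part of $4(\partial_\nu f-f)$. The second condition in \eqref{eq:matched} determines $b$, the first determines $\kappa$, and then $c$ is $2\kappa$ plus the constant part of $4(\partial_\nu f-f)$.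
\begin{itemize}
\item $f=1$: $4(\partial_\nu f-f)=-4$, $w_0=0$, $b=2\sqrt2$, $\kappa=bz_0=2$, $c=-4+4=0$.
\item $f=z$: $\partial_\nu f-f=0$ on $S$ and $f-\partial_\eta f=0$ on $\Gamma$, so $w=0$, $c=0$.
\item $f=q$: $4(\partial_\nu f-f)=4P_2$, so $w_0=-P_2$. From $-3z_0+b=2\sqrt2\cdot(-\frac14)$ and $3z_0=\frac32\sqrt2$ we get $b=\sqrt2$. Then $\kappa=-\frac14+1=\frac34$ and $c=\frac32$.
\item $f=\sqrt2p$: $4(\partial_\nu f-f)=8\sqrt2P_3$, so $w_0=-\frac{4\sqrt2}5P_3$. From $-\frac{9\sqrt2}5+b=2\sqrt2\cdot\frac12$ we get $b=\frac{14\sqrt2}5$. Then $\kappa=\frac15+\frac{14}5=3$ and $c=6$.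
\item $f=|x|^2$: $4(\partial_\nu f-f)=4$, $w_0=0$, $b=-2\sqrt2$, $\kappa=-2$, $c=4-4=0$.
\end{itemize}

\emph{The last two columns.} The disc $D$ has area $\frac\pi2$ and $\int_Ds^2=\frac\pi8$. On $D$, $\partial_zq=\partial_z|x|^2=2z_0=\sqrt2$ and $\partial_zp=\frac32-\frac32s^2$, so that $\int_D\partial_zp=\frac{3\pi}4-\frac{3\pi}{16}=\frac{9\pi}{16}$. Then \eqref{eq:I} gives $I=0$ for $f=1$, and for the other rows, in order,
\[
-2\pi+2\pi,\qquad -2\sqrt2\pi+\sqrt2\pi,\qquad -\tfrac94\sqrt2\pi-\tfrac32\sqrt2\pi,\qquad 24V-2\sqrt2\pi+4\sqrt2\pi .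
\]

The table shows the mechanism. Degrees $0$ and $1$ contribute nothing. For $q$ alone and for $p$ alone, $c$ and $I$ have opposite signs, as the Problem would predict. But the pairs $(c,I)$ in these two rows are not proportional: for $f=\sqrt2p+\alpha q$ we get $c=6+\frac32\alpha$ and $I=-\sqrt2\pi(\frac{15}4+\alpha)$, and both are positive in the window $-4<\alpha<-\frac{15}4$. Subtracting a small multiple of $|x|^2$ makes $\operatorname{Sc}'$ positive, leaves $c$ unchanged, and costs little in $I$.

\begin{proof}[Proof of Theorem~\ref{thm:lens}]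
Let $\varepsilon=\frac1{100}$, $\alpha\in\mathbb R$, and $f=\sqrt2p+\alpha q-\varepsilon|x|^2$. Combining the rows of the table, \eqref{eq:matched} holds with
\[
w=-\alpha P_2-\tfrac{4\sqrt2}5P_3+\sqrt2\big(\tfrac{14}5+\alpha+2\varepsilon\big)z-\big(3+\tfrac34\alpha+2\varepsilon\big),\qquad c=6+\tfrac32\alpha .
\]
Lemma~\ref{lem:extension} yields a polynomial tensor $h^\alpha\in\mathcal A$ with
\[
\operatorname{Sc}'=48\varepsilon,\qquad (H^S)'=6+\tfrac32\alpha,\qquad I=-\sqrt2\pi\big(\tfrac{15}4+\alpha\big)-\varepsilon\big(24V+2\sqrt2\pi\big).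
\]
The region $G$ lies in the cylinder over $D$ with $\sqrt2-1\le z\le z_0$, whose height is $1-z_0<0.3$. So $V<0.3\cdot\frac\pi2<0.48$ and $0<\varepsilon(24V+2\sqrt2\pi)<\frac1{100}(11.52+8.89)<0.21$.

For $\alpha=-\frac{31}8$ we have $(H^S)'=\frac3{16}>0$ and $I>\frac{\sqrt2\pi}8-0.21>0.55-0.21>0$. So $h^\alpha\in\mathcal A^+$, and Lemma~\ref{lem:nonlinear}(a) with $\sigma=1$ shows that $e+th^\alpha$ satisfies the hypotheses of the Problem with $\operatorname{Sc}>0$, $H^S>2$ and $m^{FB}_{BY}=-tI+O(t^2)<0$ for all small $t>0$.

For $\alpha=-\frac72$ we have $(H^S)'=\frac34>0$ and $I<-\frac{\sqrt2\pi}4<0$. Lemma~\ref{lem:nonlinear}(b), applied to $h_0=h^{-31/8}$ and $h_1=h^{-7/2}$, gives polynomial metrics $e+th_s$ that satisfy the hypotheses with $\operatorname{Sc}>0$, $H^S>2$ and $m^{FB}_{BY}=0$. Since $\operatorname{Sc}>0$, they are not isometric to Euclidean domains.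
\end{proof}

\begin{remark}
For $\alpha=-\frac{31}8$, identity \eqref{eq:identity} with $u=z>0$ gives $\int_\Sigma zH'<0$, while $\int_\Sigma H'>0$. So $H'$ changes sign on $\Sigma$, and the example respects the inequality with the admissible weight $z$. By \eqref{eq:massvariation}, the area of $S$ decreases to first order.
\end{remark}

\section{Duality and the classification of weights}\label{sec:duality}

On a general model domain $\Sigma$ is not umbilic and no explicit solution is available. We argue by duality instead. If the linear problem has no solution, there is a certificate: a linear relation with nonnegative coefficients between $\operatorname{Sc}'(h)$, $(H^S)'(h)$ and $\int_\Sigma\sigma H'(h)$. We show that every such relation is the identity \eqref{eq:identity} for a linear function $u$. We use three standard facts.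
\begin{itemize}
\item (Hahn--Banach) If $L$ is a linear subspace of a real normed space and $P$ a nonempty open convex set disjoint from $L$, there is a continuous linear functional that vanishes on $L$ and is positive on $P$.
\item (Riesz) A linear functional on $C^0(K)$, $K$ a compact metric space, that is nonnegative on nonnegative functions is integration against a nonnegative finite Borel measure.
\item A distribution on a connected open set whose second derivatives all vanish is an affine function.
\end{itemize}

\begin{proposition}\label{prop:dual}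
Let $\Omega$ be a model domain and $\sigma\in C^0(\Sigma)$. If no $h\in\mathcal A^+$ has $\int_\Sigma\sigma H'(h)>0$, then $\sigma$ is admissible.
\end{proposition}

\begin{proof}
\emph{Step 1: the certificate.} By assumption the subspace
\[
L=\Big\{\Big(\operatorname{Sc}'(h),\,(H^S)'(h),\,\int_\Sigma\sigma H'(h)\Big):h\in\mathcal A\Big\}\subset C^0(\Omega)\times C^0(S)\times\mathbb R
\]
is disjoint from the convex cone $P$ of strictly positive triples, which is open because $\Omega$ and $S$ are compact. The functional given by Hahn--Banach is nonzero and is nonnegative on the closure of $P$, the set of nonnegative triples. By Riesz there are nonnegative finite Borel measures $\mathfrak m$ on $\Omega$ and $\lambda$ on $S$ and a number $\tau\ge0$, not all zero, with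
\begin{equation}\label{eq:certificate}
\int_\Omega\operatorname{Sc}'(h)\,d\mathfrak m+\int_S(H^S)'(h)\,d\lambda+\tau\int_\Sigma\sigma H'(h)=0\qquad\text{for all }h\in\mathcal A .
\end{equation}

\emph{Step 2: the interior.} Tensors $h$ with compact support in the interior $\mathring\Omega$ lie in $\mathcal A$. For them \eqref{eq:certificate} and \eqref{eq:Sc} say that $\partial_i\partial_j\mathfrak m-(\Delta\mathfrak m)\delta_{ij}=0$ as distributions on $\mathring\Omega$. The trace gives $-2\Delta\mathfrak m=0$, hence $\partial_i\partial_j\mathfrak m=0$. So $\mathfrak m=u\,dx$ on $\mathring\Omega$ with $u=\langle a,x\rangle+b$, and $u\ge0$ on $\Omega$. Write $\mathfrak m=u\,dx+\mathfrak m_\partial$, where $\mathfrak m_\partial$ is a measure on $\partial\Omega$, and let $\tilde\lambda=\lambda-2u\,dA$, a finite signed measure on $S$. Subtracting \eqref{eq:identity} from \eqref{eq:certificate} and using $\partial_\nu u-u=-b$, we obtain for all $h\in\mathcal A$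
\begin{equation}\label{eq:residual}
\int_{\partial\Omega}\operatorname{Sc}'(h)\,d\mathfrak m_\partial+\int_S(H^S)'(h)\,d\tilde\lambda+\int_\Sigma(\tau\sigma-2u)H'(h)-b\int_S\operatorname{tr}_\gamma h=0 .
\end{equation}

\emph{Step 3: test tensors.} We show that $\mathfrak m_\partial$, $\tilde\lambda$, $\tau\sigma-2u$ and $b$ vanish. The terms of \eqref{eq:residual} involve two, one, one and no derivatives of $h$, so they can be isolated in this order by tensors that vanish on a face to second, first and zeroth order. Let $\rho_S=\frac12(|x|^2-1)$, and let $\rho_\Sigma$ be a smooth function with $\rho_\Sigma=0$ and $\nabla\rho_\Sigma=\nu_\Sigma$ on $\Sigma$ (extend $\Sigma$ slightly across $\Gamma$ and cut off the signed distance). A conformal tensor $\phi e$ lies in $\mathcal A$ if and only if $\phi=0$ on $\Sigma$. For a face $B$ and a smooth function $\chi$, \eqref{eq:conflin} gives on $B$: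
\begin{equation}\label{eq:tests}
\begin{aligned}
h&=\rho_B^2\chi e: & h&=0,\quad\nabla h=0,\quad H_B'(h)=0,\quad\operatorname{Sc}'(h)=-4\chi;\\
h&=\rho_B\chi e: & h&=0,\quad H_B'(h)=\chi .
\end{aligned}
\end{equation}
Every smooth function with compact support in $B\setminus\Gamma$ is the restriction of a smooth $\chi$ whose support misses the other face, and every smooth function on $\Gamma$ is the restriction of a smooth $\chi$. A finite signed measure on $B\setminus\Gamma$, or on $\Gamma$, that annihilates all these functions is zero.

\emph{Step 4: the open faces.} In (a)--(e) the support of $\chi$ misses one face, so $h$ vanishes near that face and near $\Gamma$. In each case $h=0$ on $\Sigma$, so $h\in\mathcal A$.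
\begin{itemize}
\item[(a)] $h=\rho_\Sigma^2\chi e$, $\operatorname{supp}\chi\cap S=\emptyset$. By \eqref{eq:tests}, \eqref{eq:residual} reads $-4\int\chi\,d\mathfrak m_\partial=0$. So $\mathfrak m_\partial=0$ on $\Sigma\setminus\Gamma$.
\item[(b)] $h=\rho_S^2\chi e$, $\operatorname{supp}\chi\cap\Sigma=\emptyset$. Again \eqref{eq:residual} reads $-4\int\chi\,d\mathfrak m_\partial=0$. So $\mathfrak m_\partial=0$ on $S\setminus\Gamma$, and $\mathfrak m_\partial$ is concentrated on $\Gamma$. The first term of \eqref{eq:residual} therefore vanishes in (c)--(e).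
\item[(c)] $h=\rho_S\chi e$, $\operatorname{supp}\chi\cap\Sigma=\emptyset$. By \eqref{eq:tests}, \eqref{eq:residual} reads $\int\chi\,d\tilde\lambda=0$. So $\tilde\lambda$ is concentrated on $\Gamma$.
\item[(d)] $h=\chi e$, $\operatorname{supp}\chi\cap\Sigma=\emptyset$. Only the last term survives: $-2b\int_S\chi=0$. So $b=0$.
\item[(e)] $h=\rho_\Sigma\chi e$, $\operatorname{supp}\chi\cap S=\emptyset$. Now \eqref{eq:residual} reads $\int_\Sigma(\tau\sigma-2u)\chi=0$. So $\tau\sigma=2u$ on $\Sigma\setminus\Gamma$ and, by continuity, on $\Sigma$.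
\end{itemize}

\emph{Step 5: the edge.} What remains of \eqref{eq:residual} is
\begin{equation}\label{eq:edge}
\int_\Gamma\operatorname{Sc}'(h)\,d\mathfrak m_\partial+\int_\Gamma(H^S)'(h)\,d\tilde\lambda=0\qquad\text{for all }h\in\mathcal A .
\end{equation}
Mass on $\Gamma$ must be excluded, since the conclusion below needs $\mathfrak m$ and $\lambda$ to vanish when $u$ does. Let $\chi$ be an arbitrary smooth function.
\begin{itemize}
\item[(f)] $h=\rho_\Sigma^2\chi e\in\mathcal A$. On $\Gamma\subset\Sigma$ we have $h=0$, $\nabla h=0$ and $\operatorname{Sc}'(h)=-4\chi$ by \eqref{eq:tests}, hence $(H^S)'(h)=0$ there by \eqref{eq:conflin}. So \eqref{eq:edge} gives $\mathfrak m_\partial=0$.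
\item[(g)] Conformal tensors cannot detect $\tilde\lambda$ on $\Gamma$: if $\phi=0$ on $\Sigma$, then $\partial_{\nu_S}\phi-\phi=0$ on $\Gamma$, because $\nu_S$ is tangent to $\Sigma$. We use the term $\operatorname{div}_\gamma\omega$ in \eqref{eq:H} instead. Let
\[
h=\rho_\Sigma\,\chi\,(d\rho_S\otimes d\rho_\Sigma+d\rho_\Sigma\otimes d\rho_S).
\]
Then $h=0$ on $\Sigma$, so $h\in\mathcal A$. We evaluate \eqref{eq:H} for $B=S$ at points of $\Gamma$. There $h_{\nu\nu}=0$, and $\nabla_{\nu_S}h=0$ because $\nu_S$ is tangent to $\Sigma$. On $S$ we have $\omega=\rho_\Sigma\theta$, where $\theta$ is the restriction to $TS$ of $\chi\,(d\rho_\Sigma+d\rho_\Sigma(\nu_S)\,d\rho_S)$. On $\Gamma$, where $\rho_\Sigma=0$ and $\nabla^\gamma\rho_\Sigma=\mu$, this gives $\operatorname{div}_\gamma\omega=\theta(\mu)=\chi$. So $(H^S)'(h)=-\chi$ on $\Gamma$, and \eqref{eq:edge} gives $\tilde\lambda=0$.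
\end{itemize}

\emph{Step 6: conclusion.} We have $\mathfrak m=u\,dx$, $\lambda=2u\,dA$ and $\tau\sigma=2u$ on $\Sigma$, with $u=\langle a,x\rangle\ge0$ on $\Omega$. If $\tau=0$, then $u=0$ on $\Sigma$. Since $K>0$, the surface $\Sigma$ lies in no plane, so $a=0$, and $\mathfrak m,\lambda,\tau$ all vanish, contradicting Step~1. Hence $\tau>0$ and $\sigma=\langle2a/\tau,x\rangle|_\Sigma$ is admissible.
\end{proof}

\begin{remark}
Step~6 is the only place in this proof where $K>0$ is used, and it cannot be omitted there. Let $\Omega$ be the half ball $\{|x|\le1,\ z\ge0\}$ with $\Sigma$ the flat disc. The proof of \eqref{eq:identity} does not use $K>0$, and for $u=z$ it gives $\int_\Omega z\operatorname{Sc}'(h)+2\int_Sz(H^S)'(h)=0$ for all $h\in\mathcal A$. So $\mathcal A^+$ is empty, and the hypothesis of Proposition~\ref{prop:dual} holds for every $\sigma$.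
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:weights}\textup{(1)}]
If $\sigma$ is not admissible, Proposition~\ref{prop:dual} gives $h\in\mathcal A^+$ with $\int_\Sigma\sigma H'(h)>0$. Lemma~\ref{lem:exact} and Lemma~\ref{lem:nonlinear}(a) give the claim.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:every}]
Proposition~\ref{prop:dual}, applied to the nonadmissible weights $\sigma=1$ and $\sigma=-1$, gives $h_0,h_1\in\mathcal A^+$ with $\int_\Sigma H'(h_0)>0>\int_\Sigma H'(h_1)$. Apply Lemma~\ref{lem:nonlinear}(b).
\end{proof}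

\begin{thebibliography}{9}
\bibitem{Koerber} Thomas Koerber, \emph{A free boundary isometric embedding problem in the unit ball}, arXiv:1908.11188 (2019).
\end{thebibliography}
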